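
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Entropy and mean local degree of rational maps\\ on the Berkovich projective line}


\begin{abstract}
Let $R$ be a rational map of degree $d\ge 2$ over an algebraically closed field that is complete with respect to a non-trivial non-archimedean absolute value. We prove that the entropy of its equilibrium measure $\rho_R$ on the Berkovich projective line equals $\log d-\int\log\deg_R\,d\rho_R$, where $\deg_R$ is the local degree. The inequality $\ge$ is known, and Favre and Rivera-Letelier asked whether equality always holds. We show more: every invariant probability measure $\mu$ satisfies $h_\mu(R)+\int\log\deg_R\,d\mu\le\log d$, with equality if and only if $R^*\mu=d\mu$, and the Rokhlin formula holds for all invariant measures. The method is to pull back a partition into connected sets of small measure. Since the line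 is a tree, a fixed partition is cut out by finitely many points, and only boundedly many of the pulled-back pieces see it.
\end{abstract}

\section{The question and the results}

\subsection{Entropy and local degree}

Let $K$ be an algebraically closed field, complete with respect to a non-trivial non-archimedean absolute value $|\cdot|$. There is no restriction on the characteristic of $K$ or of its residue field. Write $X=\mathsf P^1_K$ for the Berkovich projective line over $K$; it contains $\mathbb P^1(K)$ as the set of points of type~I. Let $R\in K(z)$ be a rational function of degree $d=\deg(R)\ge 2$. It acts on $X$, and each $x\in X$ has a local degree $\deg_R(x)\in\{1,\dots,d\}$, such that every $y\in X$ has exactly $d$ preimages counted with local degree. At a point of $\mathbb P^1(K)$ the local degree is the usual multiplicity. At a point $S$ of type~II it is the degree of the reduction of $R$, after coordinate changes that move $S$ and $R(S)$ to the Gauss point.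

By a \emph{measure} we mean a Radon probability measure on $X$, unless another total mass is indicated; it is \emph{invariant} if $R_*\mu=\mu$. For a bounded function $\varphi$ on $X$ put
\[
(R_*\varphi)(y)=\sum_{R(z)=y}\deg_R(z)\,\varphi(z).
\]
The operator $R_*$ preserves continuous functions, and for a measure $\mu$ we write $R^*\mu$ for the Radon measure of mass $d$ given by $\int\varphi\,d(R^*\mu)=\int R_*\varphi\,d\mu$ for continuous $\varphi$. Since $R_*(\varphi\circ R)=d\,\varphi$, any measure with $R^*\mu=d\mu$ is invariant.

The \emph{equilibrium measure} $\rho_R$ describes the iterated preimages of every non-exceptional point $y$, in particular of every point $y$ whose backward orbit $\bigcup_nR^{-n}(y)$ is infinite: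
\begin{equation}\label{eq:equidist}
d^{-n}\,(R_*)^n\varphi(y)\longrightarrow\int\varphi\,d\rho_R\qquad(\varphi\ \text{continuous}).
\end{equation}
Replacing $\varphi$ by $R_*\varphi$ in \eqref{eq:equidist} gives $\int R_*\varphi\,d\rho_R=d\int\varphi\,d\rho_R$, that is,
\begin{equation}\label{eq:balanced}
R^*\rho_R=d\,\rho_R ,
\end{equation}
see \cite{FRL07}. In particular $\rho_R$ is invariant. Let $h_\mu(R)$ be the metric entropy of an invariant measure $\mu$, and define the \emph{mean degree}
\[
\underline{\deg}(R)=\exp\Big(\int_X\log\deg_R\,d\rho_R\Big).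
\]
It is known that
\begin{equation}\label{eq:star}
h_{\rho_R}(R)\ \ge\ \log\frac{\deg(R)}{\underline{\deg}(R)} ,
\end{equation}
and Favre and Rivera-Letelier \cite{FRL07} ask whether equality holds in \eqref{eq:star} for every rational function. We show that it does.

\subsection{Why equality is natural, and what has to be excluded}

For an invariant measure $\mu$ put
\[
I(\mu)=\int_X\log\frac{d}{\deg_R}\,d\mu ,
\]
so that $I(\rho_R)$ is the right side of \eqref{eq:star}. Relation \eqref{eq:balanced} says that under $\rho_R$, given $y=R(x)$, the point $x$ is the preimage $z$ of $y$ with probability $\deg_R(z)/d$. Learning $x$ when $R(x)$ is known therefore brings the information $\log(d/\deg_R(x))$, whose mean is $I(\rho_R)$. This conditional information is at most the entropy, and \eqref{eq:star} follows (see Section~\ref{sec:equality}). The converse is not a formality. In an invertible system $x$ is a function of its image, so the conditional information vanishes, whereas the entropy may be positive. Equality in \eqref{eq:star} says that all the entropy of $R$ comes from the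 branching of $R^{-1}$. This is plausible on $X$, which is a tree, as a tree leaves little room for other sources of complexity. We turn this intuition into a proof.

\begin{theorem}\label{thm:upper}
For every $R$-invariant measure $\mu$ on $\mathsf P^1_K$,
\[
h_\mu(R)+\int\log\deg_R\,d\mu\ \le\ \log\deg(R),\qquad\text{i.e.}\quad h_\mu(R)\le I(\mu).
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $K$ and every $R$ as above, equality holds in \eqref{eq:star}:
\[
h_{\rho_R}(R)=\log\frac{\deg(R)}{\underline{\deg}(R)} .
\]
In particular, $h_{\rho_R}(R)=\log d$ if and only if $\deg_R=1$ $\rho_R$-almost everywhere, and $h_{\rho_R}(R)=0$ if and only if $\deg_R=d$ $\rho_R$-almost everywhere.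
\end{corollary}

\begin{proof}
Theorem~\ref{thm:upper} for $\mu=\rho_R$ is the inequality opposite to \eqref{eq:star}. The last sentence follows because $1\le\deg_R\le d$.
\end{proof}

The inequality in Theorem~\ref{thm:upper} can be strict: if $x$ is a fixed point with $\deg_R(x)<d$, then $\delta_x$ has entropy $0$ and $I(\delta_x)>0$. We also determine when equality holds. This reproves \eqref{eq:star}, so that the paper does not depend on it. The tool is the Rokhlin formula. Let $\mathcal B$ be the Borel $\sigma$-algebra of $X$; the conditional entropy $H_\mu(\zeta\,|\,R^{-1}\mathcal B)$ is recalled in Section~\ref{sec:rokhlin}.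

\begin{theorem}[Rokhlin formula]\label{thm:rokhlin}
For every $R$-invariant measure $\mu$,
\[
h_\mu(R)=\sup_\zeta H_\mu(\zeta\,|\,R^{-1}\mathcal B),
\]
where $\zeta$ runs over the finite Borel partitions of $X$.
\end{theorem}

\begin{theorem}\label{thm:equality}
Let $\mu$ be an $R$-invariant measure. Then $h_\mu(R)+\int\log\deg_R\,d\mu=\log d$ if and only if $R^*\mu=d\,\mu$. In particular
\[
\max_{\mu\ \mathrm{invariant}}\Big(h_\mu(R)+\int\log\deg_R\,d\mu\Big)=\log d ,
\]
and the maximum is attained at $\rho_R$.
\end{theorem}

Section~\ref{sec:example} treats an example by hand and explains the idea of the proof. Section~\ref{sec:prelim} collects the facts used. Section~\ref{sec:pullback} constructs the pulled-back partitions, and Section~\ref{sec:upper} deduces Theorem~\ref{thm:upper}. Theorems~\ref{thm:rokhlin} and~\ref{thm:equality} are proved in Sections~\ref{sec:rokhlin} and~\ref{sec:equality}.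

\section{An example worked by hand}\label{sec:example}

\subsection{The map}
Fix $\lambda\in K$ with $|\lambda|>1$ and let
\[
R(z)=\frac{\lambda z^2}{1+z^5},\qquad d=5 .
\]
For $x\in X$ let $t(x)=\log|z|_x/\log|\lambda|\in[-\infty,\infty]$, where $|z|_x$ is the value at $x$ of the coordinate $z$. Since $|1+z^5|_x$ equals $1$ if $|z|_x<1$, equals $|z|_x^5$ if $|z|_x>1$, and is at most $1$ if $|z|_x=1$, we have
\begin{equation}\label{eq:tau}
t(R(x))=\tau(t(x))\ \text{ if } t(x)\ne0,\qquad
\tau(t)=\begin{cases}1+2t,&t<0,\\ 1-3t,&t>0,\end{cases}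
\qquad\text{and } t(R(x))\ge1\ \text{ if } t(x)=0 .
\end{equation}
For $r>0$ let $\xi_r$ be the point of $X$ given by the disk $\{|z|\le r\}$; these points form the axis between $0$ and $\infty$. Up to a factor $1+h$ with $|h|<1$, the map $R$ is the monomial $\lambda z^2$ where $|z|<1$ and $\lambda z^{-3}$ where $|z|>1$. Hence $R$ sends $\xi_r$ ($r\ne1$) to the axis point whose coordinate is $\tau(t(\xi_r))$, with local degree $2$ if $r<1$ and $3$ if $r>1$.

Put $J=[-1,\tfrac23]$ and $B=\{x:t(x)\in J\}$, a closed annulus. The inverse branches $f_2(t)=(t-1)/2$ and $f_3(t)=(1-t)/3$ of $\tau$ send $J$ onto the disjoint intervals $[-1,-\tfrac16]$ and $[\tfrac19,\tfrac23]$ of $J$. By \eqref{eq:tau}, $R^{-1}(B)$ is the disjoint union of two closed annuli,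
\[
B_2=\{t\in[-1,-\tfrac16]\},\qquad B_3=\{t\in[\tfrac19,\tfrac23]\},
\]
both contained in $B$. An axis point of $B$ has one axis preimage in $B_2$, of local degree $2$, and one in $B_3$, of local degree $3$. As $2+3=5$, there are no other preimages.

\subsection{Equality for the equilibrium measure}
Start from an axis point $y\in B$. Its $n$-th preimages are the axis points at $f_{w_1}\circ\dots\circ f_{w_n}(t(y))$, $w\in\{2,3\}^n$, with weights $\prod_i w_i/5$. They are distinct, so $y$ has infinite backward orbit and \eqref{eq:equidist} applies. The maps $f_2,f_3$ are contractions, so $\rho_R$ is the image of the Bernoulli measure with weights $(\tfrac25,\tfrac35)$ on $\{2,3\}^{\mathbb N}$ under $w\mapsto\lim_n f_{w_1}\circ\dots\circ f_{w_n}$, placed on the axis. This coding is injective because $f_2(J)\cap f_3(J)=\emptyset$, and it turns $R$ into the shift. Hence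
\[
h_{\rho_R}(R)=\tfrac25\log\tfrac52+\tfrac35\log\tfrac53=\log5-\big(\tfrac25\log2+\tfrac35\log3\big)=\log5-\int\log\deg_R\,d\rho_R .
\]

\subsection{The upper bound for all measures on the axis}
Now let $\mu$ be any invariant measure with $\mu(B)=1$; then $\mu(R^{-m}(B))=1$ for all $m$. Let $\mathcal V_m$ be the set of components of $R^{-m}(B)$. By \eqref{eq:tau} these are the $2^m$ annuli $\{t\in f_{w_1}\circ\dots\circ f_{w_m}(J)\}$. They partition $X$ up to a $\mu$-null set. Let $m\ge1$, $V\in\mathcal V_{m-1}$, $\mu(V)>0$, let $V_2\subset B_2$ and $V_3\subset B_3$ be the two components of $R^{-1}(V)$, and put $p_i=\mu(V_i)/\mu(V)$. Invariance gives $p_2+p_3=1$. The \emph{Gibbs inequality} compares the entropy of $(p_2,p_3)$ with the degree weights $(\tfrac25,\tfrac35)$: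
\[
-p_2\log p_2-p_3\log p_3\ \le\ p_2\log\tfrac52+p_3\log\tfrac53 ,
\]
with equality only if $(p_2,p_3)=(\tfrac25,\tfrac35)$. Multiply by $\mu(V)$ and sum over $V$. On the left appears the conditional entropy of $\mathcal V_m$ given $R^{-1}\mathcal V_{m-1}$, which is $H_\mu(\mathcal V_m)-H_\mu(\mathcal V_{m-1})$ by invariance. The annulus $B_i$ maps onto $B$ with degree $i$, so $\deg_R\le i$ on $B_i$ and
\[
H_\mu(\mathcal V_m)-H_\mu(\mathcal V_{m-1})\ \le\ \mu(B_2)\log\tfrac52+\mu(B_3)\log\tfrac53\ \le\ I(\mu).
\]
Up to null sets $\mathcal V_m=\bigvee_{i<m}R^{-i}\mathcal V_1$, so $\frac1mH_\mu(\mathcal V_m)$ converges, to a limit at most $I(\mu)$. If $\mu$ is carried by the axis, the $\mathcal V_m$ separate points and this limit is $h_\mu(R)$.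

\subsection{What the general case requires}\label{sec:idea}
Three things were special here.
\begin{enumerate}
\item[(i)] \emph{Degrees of components.} A component $U$ of $R^{-1}(V)$ should map onto $V$ with a well-defined degree $\deg(U)$. This holds for every connected Borel set $V$ (Lemma~\ref{lem:components}). We also have $\deg_R\le\deg(U)$ on $U$, so $\log(d/\deg(U))\le\log(d/\deg_R)$ there, which is the direction needed for an upper bound by $I(\mu)$.
\item[(ii)] \emph{A starting partition.} The space $X$ is connected, so it has no finite partition into more than one nonempty open set; we must admit more general connected pieces (Lemma~\ref{lem:small}).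
\item[(iii)] \emph{Generation.} In general nothing makes the pulled-back pieces shrink, and they need not generate. We ask instead that the initial pieces have \emph{measure} at most $\varepsilon$. This persists under pull-back, since $\mu(U)\le\mu(R^{-1}(R(U)))=\mu(R(U))$. Now let $\zeta$ be a fixed finite partition built from balls. It is cut out by a finite set $A$: any connected set missing $A$ lies in one atom of $\zeta$. So at most $|A|$ pieces of the $m$-th partition fail to determine the atom of $\zeta$, and these have total measure at most $|A|\varepsilon$, uniformly in $m$.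
\end{enumerate}
Pieces of arbitrarily small measure exist only if $\mu$ has no atoms; atoms carry no entropy and are split off first.

\section{Preliminaries}\label{sec:prelim}

\subsection{The Berkovich line}
The following facts are standard; see \cite[\S2]{FRL10} and \cite[Ch.~2 and~9]{BR10}.
\begin{itemize}
\item[(F1)] $X$ is compact, Hausdorff, connected and locally connected. Call \emph{ball} a connected component of $X\setminus\{S\}$, where $S$ is a point of type~II, i.e.\ the point of a disk $\{|z-a|\le r\}$ with $r\in|K^*|$. Balls are open, and finite intersections of balls form a base of the topology.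
\item[(F2)] $R$ is continuous and surjective with finite fibers; $\deg_R(x)\in\{1,\dots,d\}$ and $\sum_{R(z)=y}\deg_R(z)=d$ for all $y$. If $\varphi$ is continuous, so is $R_*\varphi$.
\end{itemize}
\emph{Basic open sets} are the finite intersections of balls.

The space $X$ need not be metrizable. We therefore use Radon measures, for which directed suprema of lower semicontinuous functions commute with integration. The continuity of $R_*\varphi$ gives the following statement.

\begin{lemma}[Local constancy]\label{lem:local}
Let $y\in X$ and let $N_z$ $(z\in R^{-1}(y))$ be pairwise disjoint open neighborhoods of the points $z$. For all $y'$ close to $y$ we have $R^{-1}(y')\subset\bigcup_zN_z$, and for each $z$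
\[
\sum_{z'\in N_z,\ R(z')=y'}\deg_R(z')=\deg_R(z).
\]
\end{lemma}

\begin{proof}
Choose continuous functions $0\le\varphi_z\le1$ supported in $N_z$ and equal to $1$ on an open neighborhood $N'_z\subset N_z$ of $z$. As a continuous map between compact Hausdorff spaces, $R$ is closed, so $R^{-1}(y')\subset\bigcup_zN'_z$ for $y'$ near $y$. For such $y'$, each preimage of $y'$ in $N_z$ lies in $N_z'$, because the $N_z$ are disjoint, and $\varphi_z$ vanishes at the other preimages. So $R_*\varphi_z(y')$ is the sum in the statement. It is continuous and integer-valued near $y$, with value $\deg_R(z)$ at $y$.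
\end{proof}

In particular $\deg_R$ is upper semicontinuous (take $z=x$, $y=R(x)$), hence Borel. Also $y\mapsto\#R^{-1}(y)$ is lower semicontinuous, because each $N_z$ contains at least one preimage of $y'$.

\emph{Borel functions.} For every bounded Borel $\varphi$ the function $R_*\varphi$ is Borel and $\int\varphi\,d(R^*\mu)=\int R_*\varphi\,d\mu$. Indeed, let $O$ be open. Then $\chi_O$ is the supremum of the upward directed family of continuous $\varphi$ with $0\le\varphi\le\chi_O$. Since fibers are finite, $R_*\chi_O$ is the supremum of the directed family of the continuous functions $R_*\varphi$. So $R_*\chi_O$ is lower semicontinuous, and the identity for $\chi_O$ follows by the commutation just recalled. The open sets are stable under finite intersections and generate $\mathcal B$, so the monotone class theorem extends the statement to bounded Borel functions.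

\subsection{Entropy}
Partitions are finite and Borel. Put $\theta(s)=-s\log s$, $\theta(0)=0$, and $H_2(s)=\theta(s)+\theta(1-s)$; the function $H_2$ is increasing on $[0,\frac12]$. For partitions, $H_\mu(\zeta)=\sum_{F\in\zeta}\theta(\mu(F))$ and $H_\mu(\zeta|\xi)=\sum_{U\in\xi}\mu(U)\,H_{\mu(\cdot|U)}(\zeta)$, the sum being over $\mu(U)>0$. For an invariant measure let $\zeta^n=\bigvee_{i=0}^{n-1}R^{-i}\zeta$, $h_\mu(R,\zeta)=\lim_n\frac1nH_\mu(\zeta^n)$ and $h_\mu(R)=\sup_\zeta h_\mu(R,\zeta)$. We use the following facts.
\begin{itemize}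
\item[(E1)] $H_\mu(\zeta\vee\xi|\alpha)=H_\mu(\xi|\alpha)+H_\mu(\zeta|\xi\vee\alpha)$. The quantity $H_\mu(\zeta|\xi)$ does not decrease when $\zeta$ is refined, and does not increase when $\xi$ is refined. Consequently $H_\mu(\zeta|\xi)\le H_\mu(\zeta|\alpha)+H_\mu(\alpha|\xi)$. If at most $k$ atoms of $\zeta$ meet $U$, then $H_{\mu(\cdot|U)}(\zeta)\le\log k$. For $\mu$ invariant, $H_\mu(R^{-1}\zeta|R^{-1}\xi)=H_\mu(\zeta|\xi)$.
\item[(E2)] For $\mu$ invariant, $h_\mu(R,\xi)\le h_\mu(R,\zeta)+H_\mu(\xi|\zeta)$, and $h_\mu(R,\zeta)=\lim_nH_\mu(\zeta\,|\,R^{-1}\zeta^n)$.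
\item[(E3)] Let $p,q$ be finite probability vectors with $q_i>0$ whenever $p_i>0$, and put $\mathrm{KL}(p|q)=\sum_ip_i\log(p_i/q_i)$, where terms with $p_i=0$ are read as $0$. Then $\sum_i\theta(p_i)=\sum_ip_i\log(1/q_i)-\mathrm{KL}(p|q)$. Moreover $\mathrm{KL}(p|q)\ge0$ (Gibbs) and $\sum_i|p_i-q_i|\le\sqrt{2\,\mathrm{KL}(p|q)}$ (Pinsker).
\item[(E4)] Let $E$ be a Borel set such that $Q\setminus E$ lies in one atom of $\zeta$ for every $Q\in\xi$, and suppose at most $k$ atoms of $\zeta$ meet any $Q\in\xi$. Then $H_\mu(\zeta|\xi)\le H_2(\mu(E))+\mu(E)\log k$. Indeed, with $\alpha=\{E,X\setminus E\}$ we have $H_\mu(\zeta|\xi)\le H_\mu(\alpha|\xi)+H_\mu(\zeta|\xi\vee\alpha)$. The first term is at most $H_\mu(\alpha)=H_2(\mu(E))$. In the second, the sets $Q\setminus E$ contribute $0$ and the sets $Q\cap E$ at most $\mu(Q\cap E)\log k$ each.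
\end{itemize}

\subsection{Ball partitions}
Let $\mathcal A$ be the algebra of sets generated by the balls. A \emph{ball partition} is a finite partition of $X$ into elements of $\mathcal A$. The next two lemmas say that ball partitions are cut out by finitely many points, and that they suffice to compute entropy.

\begin{lemma}\label{lem:cut}
Let $D_1,\dots,D_k$ be balls, $D_i$ being a component of $X\setminus\{S_i\}$, and let $A\supset\{S_1,\dots,S_k\}$ be finite. Every connected set disjoint from $A$ is, for each $i$, contained in $D_i$ or disjoint from $D_i$. Hence for every ball partition $\zeta$ there is a finite set $A$ such that every nonempty connected set disjoint from $A$ lies in one atom of $\zeta$; we call such an $A$ a \emph{cut set} of $\zeta$.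
\end{lemma}

\begin{proof}
The set $D_i\setminus A$ is open in $X\setminus A$. It is also closed there, because $X\setminus(D_i\cup\{S_i\})$ is a union of components of $X\setminus\{S_i\}$, hence open. This proves the first claim. For the second, the finitely many atoms of $\zeta$ are Boolean combinations of finitely many balls $D_i$; take $A=\{S_1,\dots,S_k\}$.
\end{proof}

\begin{lemma}\label{lem:approx}
For every measure $\mu$, every partition $\xi$ and every $\eta>0$ there is a ball partition $\zeta$ with $H_\mu(\xi|\zeta)<\eta$. Consequently, for invariant $\mu$, $h_\mu(R)$ is the supremum of $h_\mu(R,\zeta)$ over the ball partitions $\zeta$.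
\end{lemma}

\begin{proof}
Let $E_1,\dots,E_q$ be the atoms of $\xi$ and $\beta>0$. By regularity choose $C_j\subset E_j\subset O_j$ with $C_j$ compact, $O_j$ open and $\mu(O_j\setminus C_j)<\beta$, and cover $C_j$ by finitely many basic open sets contained in $O_j$. Their union $F_j\in\mathcal A$ satisfies $\mu(E_j\triangle F_j)<\beta$. Let $G_j=F_j\setminus(F_1\cup\dots\cup F_{j-1})$ for $j<q$, let $G_q=X\setminus(F_1\cup\dots\cup F_{q-1})$, and let $\zeta$ be the partition formed by the nonempty $G_j$. For $j<q$ we have $G_j\setminus E_j\subset F_j\setminus E_j$, and $G_q\setminus E_q\subset\bigcup_{j<q}(E_j\setminus F_j)$. So $E=\bigcup_j(G_j\setminus E_j)$ has $\mu(E)\le2q\beta$. Since $G_j\setminus E\subset E_j$, (E4) gives $H_\mu(\xi|\zeta)\le H_2(\mu(E))+\mu(E)\log q$, which is small with $\beta$. The last assertion follows from (E2).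
\end{proof}

\section{Pulling back connected partitions}\label{sec:pullback}

\subsection{Degrees of components}

\begin{lemma}\label{lem:components}
Let $V\subset X$ be a nonempty connected Borel set. Then $R^{-1}(V)$ has at most $d$ connected components. Each component $U$ is Borel, satisfies $R(U)=V$, and
\[
\deg(U):=\sum_{z\in U,\ R(z)=y}\deg_R(z)
\]
does not depend on $y\in V$. Moreover $\deg(U)\ge\deg_R(x)$ for all $x\in U$, and $\sum_U\deg(U)=d$.
\end{lemma}

\begin{proof}
Let $C$ be open and closed in $R^{-1}(V)$ and put $D_C(y)=\sum_{z\in C,\,R(z)=y}\deg_R(z)$ for $y\in V$. We claim that $D_C$ is constant. Given $y\in V$, every $z\in R^{-1}(y)$ has an open neighborhood $N_z$ with $N_z\cap R^{-1}(V)$ contained in $C$ if $z\in C$, and disjoint from $C$ otherwise; shrink these so that they are pairwise disjoint. For $y'\in V$ close to $y$, Lemma~\ref{lem:local} gives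
\[
D_C(y')=\sum_{z\in C\cap R^{-1}(y)}\ \sum_{z'\in N_z,\,R(z')=y'}\deg_R(z')=D_C(y).
\]
So $D_C$ is locally constant on the connected set $V$, hence constant. If $C\ne\emptyset$, then $D_C\ge1$ at the image of a point of $C$, hence everywhere.

If $R^{-1}(V)$ is split into $k$ nonempty disjoint pieces, each open and closed in it, then the corresponding constants are at least $1$ and add up to $D_{R^{-1}(V)}=d$, so $k\le d$. In a splitting with $k$ maximal no piece can be split further, so the pieces are connected and are the components. Being open and closed in the Borel set $R^{-1}(V)$, they are Borel. For each of them $\deg(U)=D_U\ge1$ everywhere on $V$, hence $R(U)=V$. Taking $y=R(x)$ gives $\deg(U)\ge\deg_R(x)$ for $x\in U$.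
\end{proof}

\subsection{Small connected pieces}

Note that $V$ was not assumed open. This freedom is used now.

\begin{lemma}\label{lem:small}
Let $\mu$ be a measure without atoms and $\varepsilon>0$. There is a finite partition of $X$ into nonempty connected Borel sets of $\mu$-measure at most $\varepsilon$.
\end{lemma}

The idea is to remove finitely many points so that all components of the complement are small. There may be infinitely many components, even uncountably many. But all except finitely many are negligible together, and these can be glued back to the removed points; see Figure~\ref{fig:small}.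

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (0,0)--(4,0);
\draw[fill=gray!40] (2,0) ellipse (1.2 and 0.3);
\draw (0,0)--(-0.17,0.94);
\draw[fill=white] (-0.21,1.18) circle (0.24);
\draw (0,0)--(-0.68,0.68);
\draw[fill=white] (-0.85,0.85) circle (0.24);
\draw (0,0)--(-0.94,0.17);
\draw[fill=white] (-1.18,0.21) circle (0.24);
\draw (0,0)--(-0.33,-0.90);
\draw[fill=gray!40] (-0.41,-1.13) circle (0.28);
\draw (4,0)--(4.17,0.94);
\draw[fill=white] (4.21,1.18) circle (0.24);
\draw (4,0)--(4.68,0.68);
\draw[fill=white] (4.85,0.85) circle (0.24);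
\draw (4,0)--(4.94,0.17);
\draw[fill=white] (5.18,0.21) circle (0.24);
\draw (4,0)--(4.33,-0.90);
\draw[fill=gray!40] (4.41,-1.13) circle (0.28);
\draw[dashed,rounded corners] (-1.6,-0.2) rectangle (0.25,1.6);
\draw[dashed,rounded corners] (3.75,-0.2) rectangle (5.6,1.6);
\fill (0,0) circle (0.06);
\fill (4,0) circle (0.06);
\node at (0.2,-0.42) {$s_1$};
\node at (3.8,-0.42) {$s_2$};
\node at (-1.95,0.9) {$V_{s_1}$};
\node at (5.97,0.9) {$V_{s_2}$};
\end{tikzpicture}
\caption{A partition of the Berkovich line into finitely many connected sets of small measure. Two points $s_1,s_2$ are removed. Finitely many components of the complement (shaded) are pieces by themselves. The remaining components (white; there may be infinitely many) have small total measure, and each is attached to one of its boundary points, giving the connected pieces $V_{s_1},V_{s_2}$ (dashed).}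
\label{fig:small}
\end{figure}

\begin{proof}
Each $x\in X$ has measure $0$, hence has a neighborhood $O_x$ that is a finite intersection of balls with $\mu(O_x)\le\varepsilon$. Cover $X$ by finitely many $O_{x_i}$, and let $\Sigma$ be the finite set of type~II points defining the balls involved; add a type~II point if necessary, so that $\Sigma\neq\emptyset$.

Let $C$ be a component of $X\setminus \Sigma$. It meets some $O_{x_i}$, hence meets each of the balls whose intersection is $O_{x_i}$, and by Lemma~\ref{lem:cut} it is contained in each of them. So $C\subset O_{x_i}$ and $\mu(C)\le\varepsilon$. By local connectedness $C$ is open. Its boundary lies in $\Sigma$, since a point of $\overline C\setminus C$ outside $\Sigma$ would lie in another component, which is open and disjoint from $C$. The boundary is not empty, because $X$ is connected and $C\ne X$. Choose $s(C)\in\partial C$ for every component $C$.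

Since $\mu(\Sigma)=0$, there is a compact $Q\subset X\setminus \Sigma$ with $\mu(Q)>1-\varepsilon$. It meets only finitely many of the disjoint open components; let $\mathcal F$ be the set of those. The union of the components outside $\mathcal F$ is open and disjoint from $Q$, so it has measure less than $\varepsilon$. For $s\in \Sigma$ put
\[
V_s=\{s\}\cup\bigcup\{C:\ C\notin\mathcal F,\ s(C)=s\}.
\]
Each $C\cup\{s(C)\}$ is connected, as it lies between $C$ and $\overline C$. So $V_s$ is connected. It is Borel and $\mu(V_s)<\varepsilon$. The elements of $\mathcal F$ and the sets $V_s$ form the required partition.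
\end{proof}

\subsection{The pulled-back partitions}

\begin{proposition}\label{prop:Um}
Let $\mu$ be an invariant measure without atoms and $\varepsilon>0$. Let $\mathcal U_0$ be a partition as in Lemma~\ref{lem:small} and, for $m\ge1$, let $\mathcal U_m$ be the set of components of the sets $R^{-1}(U)$, $U\in\mathcal U_{m-1}$. Then for every $m\ge0$:
\begin{itemize}
\item[(P1)] $\mathcal U_m$ is a finite partition of $X$ into connected Borel sets, and for $m\ge1$ the map $R$ sends each element of $\mathcal U_m$ onto an element of $\mathcal U_{m-1}$. In particular $\mathcal U_n$ refines $R^{-i}\mathcal U_{n-i}$ for $0\le i\le n$.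
\item[(P2)] $\mu(U)\le\varepsilon$ for all $U\in\mathcal U_m$.
\item[(P3)] Let $\zeta$ be a ball partition with $q$ atoms and cut set $A$. At most $|A|$ elements of $\mathcal U_m$ meet $A$, and every other element lies in one atom of $\zeta$. Hence $H_\mu(\zeta|\mathcal U_m)\le|A|\,\varepsilon\log q$.
\item[(P4)] With $\zeta$, $q$, $A$ as in \textup{(P3)},
\[
h_\mu(R,\zeta)\ \le\ \limsup_{n\to\infty}\frac1n\sum_{m=1}^nH_\mu(\mathcal U_m\,|\,R^{-1}\mathcal U_{m-1})\ +\ |A|\,\varepsilon\log q .
\]
\end{itemize}
\end{proposition}

\begin{proof}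
(P1) follows from Lemma~\ref{lem:components} by induction. So does (P2), since for $U'\in\mathcal U_m$, $m\ge1$, we have $\mu(U')\le\mu(R^{-1}(R(U')))=\mu(R(U'))$. In (P3), the elements of $\mathcal U_m$ are disjoint, so at most $|A|$ of them meet $A$; each of these contributes at most $\mu(U)\log q\le\varepsilon\log q$ to $H_\mu(\zeta|\mathcal U_m)$. The others are connected and miss $A$, so they lie in one atom of $\zeta$ and contribute $0$.

For (P4), note that $\mathcal U_m$ refines $R^{-1}\mathcal U_{m-1}$ and $H_\mu(R^{-1}\mathcal U_{m-1})=H_\mu(\mathcal U_{m-1})$. Hence $H_\mu(\mathcal U_m)=H_\mu(\mathcal U_{m-1})+H_\mu(\mathcal U_m|R^{-1}\mathcal U_{m-1})$, and summing,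
\[
H_\mu(\mathcal U_n)=H_\mu(\mathcal U_0)+\sum_{m=1}^nH_\mu(\mathcal U_m|R^{-1}\mathcal U_{m-1}).
\]
On the other hand, by (E1), (P1), invariance and (P3),
\[
H_\mu(\zeta^n)\le H_\mu(\mathcal U_n)+\sum_{i=0}^{n-1}H_\mu(R^{-i}\zeta|\mathcal U_n)
\le H_\mu(\mathcal U_n)+\sum_{i=0}^{n-1}H_\mu(\zeta|\mathcal U_{n-i})\le H_\mu(\mathcal U_n)+n|A|\varepsilon\log q ,
\]
where the second step uses $H_\mu(R^{-i}\zeta|\mathcal U_n)\le H_\mu(R^{-i}\zeta|R^{-i}\mathcal U_{n-i})=H_\mu(\zeta|\mathcal U_{n-i})$. Divide by $n$ and let $n\to\infty$.
\end{proof}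

In (P4) the numbers $|A|$ and $q$ depend only on $\zeta$, whereas $\varepsilon$ is at our disposal. It remains to bound the entropy gained in one pull-back.

\section{The upper bound}\label{sec:upper}

\subsection{Atoms carry no entropy}
Every invariant $\mu$ can be written $\mu=a\mu_a+(1-a)\mu_c$ with $0\le a\le1$, $\mu_a$ purely atomic and $\mu_c$ without atoms. The number $a$ is unique, and so are $\mu_a$ if $a>0$ and $\mu_c$ if $a<1$; terms with coefficient $0$ are disregarded. The two parts are again Radon, being dominated by multiples of $\mu$.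

\begin{lemma}\label{lem:atoms}
If $a>0$, then $\mu_a$ is invariant and $h_{\mu_a}(R)=0$. If $a<1$, then $\mu_c$ is invariant and $h_\mu(R,\zeta)=(1-a)\,h_{\mu_c}(R,\zeta)$ for every partition $\zeta$.
\end{lemma}

\begin{proof}
The measure $R_*\mu_a$ is purely atomic, and $R_*\mu_c$ has no atoms because the fibers of $R$ are finite. By uniqueness of the decomposition, $R_*\mu=\mu$ implies that both are invariant.

Let $a>0$, let $\zeta$ be a partition with $q$ atoms and let $0<\eta<1$. The set $E_t=\{x:\mu_a(\{x\})\ge t\}$ is finite for $t>0$; choose $t$ so small that $\mu_a(E_t)\ge1-\eta$. The set $E_t$ meets at most $|E_t|$ atoms of $\zeta^n$, whatever $n$. Conditioning on $\{E_t,X\setminus E_t\}$ gives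
\[
H_{\mu_a}(\zeta^n)\le\log2+\log|E_t|+\eta\,n\log q ,
\]
so $h_{\mu_a}(R,\zeta)\le\eta\log q$ for all $\eta>0$. Hence $h_{\mu_a}(R)=0$.

If $0<a<1$, then
\[
aH_{\mu_a}(\zeta^n)+(1-a)H_{\mu_c}(\zeta^n)\le H_\mu(\zeta^n)\le aH_{\mu_a}(\zeta^n)+(1-a)H_{\mu_c}(\zeta^n)+\log2 .
\]
The first inequality is concavity of $\theta$; the second holds because the entropy of the choice between $\mu_a$ and $\mu_c$ is at most $\log2$. Dividing by $n$ gives the formula. For $a=0$ it is trivial.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:upper}}
Suppose first that $\mu$ has no atoms. Let $\varepsilon>0$ and let $\mathcal U_m$ be as in Proposition~\ref{prop:Um}. We claim that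
\begin{equation}\label{eq:onestep}
H_\mu(\mathcal U_m\,|\,R^{-1}\mathcal U_{m-1})\le I(\mu)\qquad(m\ge1).
\end{equation}
Let $U\in\mathcal U_{m-1}$, $\mu(U)>0$, let $U_1,\dots,U_r$ be the components of $R^{-1}(U)$, and put
\[
p_i=\mu(U_i)/\mu(U),\qquad q_i=\deg(U_i)/d .
\]
Both are probability vectors: the first because $\mu(R^{-1}(U))=\mu(U)$, the second by Lemma~\ref{lem:components}. The Gibbs inequality in (E3) gives $\sum_i\theta(p_i)\le\sum_ip_i\log(d/\deg(U_i))$. Multiply by $\mu(U)$ and sum over $U$. Since $\deg(U')\ge\deg_R$ on $U'$, we get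
\[
H_\mu(\mathcal U_m|R^{-1}\mathcal U_{m-1})\le\sum_{U'\in\mathcal U_m}\mu(U')\log\frac d{\deg(U')}\le\sum_{U'\in\mathcal U_m}\int_{U'}\log\frac{d}{\deg_R}\,d\mu=I(\mu).
\]
By (P4), every ball partition $\zeta$ satisfies $h_\mu(R,\zeta)\le I(\mu)+|A|\varepsilon\log q$, with $A$ and $q$ independent of $\varepsilon$. Letting $\varepsilon\to0$ gives $h_\mu(R,\zeta)\le I(\mu)$, and Lemma~\ref{lem:approx} gives $h_\mu(R)\le I(\mu)$.

In general, write $\mu=a\mu_a+(1-a)\mu_c$. If $a=1$, then $h_\mu(R)=0\le I(\mu)$. If $a<1$, Lemma~\ref{lem:atoms} and the atomless case give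
\[
h_\mu(R)=(1-a)h_{\mu_c}(R)\le(1-a)I(\mu_c)\le I(\mu),
\]
since $\log(d/\deg_R)\ge0$ and $(1-a)\mu_c\le\mu$.\qed

\section{The Rokhlin formula}\label{sec:rokhlin}

The bound \eqref{eq:onestep} compares with the degree weights $\deg(U)/d$. For a measure whose conditional weights on fibers are different one can be more precise. We show that the one-step gain is controlled by the true conditional information $H_\mu(\zeta|R^{-1}\mathcal B)$.

\subsection{Conditioning on the image}
For an invariant $\mu$, a partition $\zeta$ and $F\in\zeta$ put $g_F=E_\mu(\chi_F|R^{-1}\mathcal B)$. By definition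
\[
H_\mu(\zeta|R^{-1}\mathcal B)=\int\sum_{F\in\zeta}\theta(g_F)\,d\mu .
\]

\begin{lemma}\label{lem:inf}
Let $\mu$ be invariant and $\zeta$ a partition. Then $H_\mu(\zeta|R^{-1}\mathcal B)$ is the infimum of $H_\mu(\zeta|R^{-1}\xi)$ over all partitions $\xi$, and also over all ball partitions $\xi$. Consequently it does not decrease when $\zeta$ is refined, and $h_\mu(R,\zeta)\ge H_\mu(\zeta|R^{-1}\mathcal B)$.
\end{lemma}

\begin{proof}
For every $\xi$, Jensen's inequality for the concave function $\theta$ gives $H_\mu(\zeta|R^{-1}\mathcal B)\le H_\mu(\zeta|R^{-1}\xi)$. Conversely, write $g_F=f_F\circ R$ with $f_F$ Borel, $0\le f_F\le1$, and let $\xi_k$ be the partition generated by the dyadic level sets of order $k$ of the finitely many functions $f_F$. Then the $g_F$ are measurable for the $\sigma$-algebra generated by all $R^{-1}\xi_k$. By the martingale theorem $E_\mu(\chi_F|R^{-1}\xi_k)\to g_F$ almost everywhere, and by bounded convergence $H_\mu(\zeta|R^{-1}\xi_k)\to H_\mu(\zeta|R^{-1}\mathcal B)$. To pass from a partition $\xi$ to ball partitions, let $\eta>0$ and let $\xi'$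 be a ball partition with $H_\mu(\xi|\xi')<\eta$, given by Lemma~\ref{lem:approx}; then
\[
H_\mu(\zeta|R^{-1}\xi')\le H_\mu(\zeta|R^{-1}\xi)+H_\mu(R^{-1}\xi|R^{-1}\xi')\le H_\mu(\zeta|R^{-1}\xi)+\eta .
\]
The monotonicity is inherited from that of $H_\mu(\zeta|R^{-1}\xi)$. The last claim follows from $h_\mu(R,\zeta)=\lim_nH_\mu(\zeta|R^{-1}\zeta^n)$.
\end{proof}

\subsection{Separating preimages}

\begin{lemma}\label{lem:separate}
For every measure $\mu$ and $\delta>0$ there are a ball partition $\zeta$ and a Borel set $Y$ with $\mu(Y)\ge1-\delta$ such that, for each $y\in Y$, distinct points of $R^{-1}(y)$ lie in distinct atoms of $\zeta$.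
\end{lemma}

\begin{proof}
Since $y\mapsto\#R^{-1}(y)$ is lower semicontinuous, the sets $Y_r=\{y:\#R^{-1}(y)=r\}$, $1\le r\le d$, are Borel. For $y\in Y_r$ choose pairwise disjoint basic open sets $N_{y,z}\ni z$ $(z\in R^{-1}(y))$. By Lemma~\ref{lem:local} there is an open $O_y\ni y$ such that for $y'\in O_y$ each of these $r$ sets contains a point of $R^{-1}(y')$. If moreover $y'\in Y_r$, then each contains exactly one of the $r$ points of $R^{-1}(y')$. Choose compact sets $C_r\subset Y_r$ with $\sum_r\mu(Y_r\setminus C_r)\le\delta$, cover each $C_r$ by finitely many $O_y$ with $y\in Y_r$, and let $\zeta$ be the partition generated by the corresponding sets $N_{y,z}$. Put $Y=\bigcup_rC_r$.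
\end{proof}

\subsection{Proof of Theorem~\ref{thm:rokhlin}}
Let $h^*_\mu=\sup_\zeta H_\mu(\zeta|R^{-1}\mathcal B)$. Lemma~\ref{lem:inf} gives $h_\mu(R)\ge h^*_\mu$, and we prove the opposite inequality.

\emph{Measures without atoms.} Fix a ball partition $\zeta_0$ and $0<\delta<\frac14$. Let $\zeta$ and $Y$ be as in Lemma~\ref{lem:separate}, and let $\zeta'$ be any ball partition. Let $A_0,A,A'$ be cut sets of $\zeta_0,\zeta,\zeta'$ and $q_0,q,q'$ the numbers of atoms. Take $\varepsilon>0$ with $|A|\varepsilon\le\frac14$, the partitions $\mathcal U_m$ of Proposition~\ref{prop:Um}, and $m\ge1$. By (E1),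
\[
H_\mu(\mathcal U_m|R^{-1}\mathcal U_{m-1})\le H_\mu(\zeta|R^{-1}\mathcal U_{m-1})+H_\mu(\mathcal U_m\,|\,\zeta\vee R^{-1}\mathcal U_{m-1}).
\]
By (E1), invariance and (P3), the first term is at most
\[
H_\mu(\zeta|R^{-1}\zeta')+H_\mu(\zeta'|\mathcal U_{m-1})\le H_\mu(\zeta|R^{-1}\zeta')+|A'|\varepsilon\log q' .
\]

The second term is small because, once $U\in\mathcal U_{m-1}$ with $R(x)\in U$ is known, the atom of $\zeta$ containing $x$ usually singles out the component of $R^{-1}(U)$ containing $x$. To make this precise, let $E$ be the union of the elements of $\mathcal U_m$ that meet $A$ and of the sets $R^{-1}(U)$ with $U\in\mathcal U_{m-1}$, $U\cap Y=\emptyset$. The former have total measure at most $|A|\varepsilon$. The latter have total measure at most $\mu(X\setminus Y)\le\delta$ by invariance. So $\mu(E)\le|A|\varepsilon+\delta\le\frac12$.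

Let $Q=F\cap R^{-1}(U)$ with $F\in\zeta$ and $U\in\mathcal U_{m-1}$. It meets at most $d$ elements of $\mathcal U_m$, by Lemma~\ref{lem:components}. We claim that $Q\setminus E$ lies in one element of $\mathcal U_m$. Otherwise $Q\not\subset E$, so $U\cap Y\ne\emptyset$, and $Q\setminus E$ meets two distinct components $U_1,U_2$ of $R^{-1}(U)$. These are not contained in $E$, so they miss $A$. Since they meet $F$, they are contained in $F$. Both map onto $U$, so a point $y\in U\cap Y$ has a preimage in $U_1$ and one in $U_2$, that is, two distinct preimages in $F$. This contradicts the choice of $\zeta$ and $Y$. Now (E4) and the monotonicity of $H_2$ on $[0,\frac12]$ bound the second term by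
\[
H_2(|A|\varepsilon+\delta)+(|A|\varepsilon+\delta)\log d .
\]

Insert both bounds, which do not depend on $m$, into (P4) for $\zeta_0$:
\[
h_\mu(R,\zeta_0)\le H_\mu(\zeta|R^{-1}\zeta')+|A'|\varepsilon\log q'+H_2(|A|\varepsilon+\delta)+(|A|\varepsilon+\delta)\log d+|A_0|\varepsilon\log q_0 .
\]
Let $\varepsilon\to0$, then take the infimum over $\zeta'$. By Lemma~\ref{lem:inf},
\[
h_\mu(R,\zeta_0)\le H_\mu(\zeta|R^{-1}\mathcal B)+H_2(\delta)+\delta\log d\le h^*_\mu+H_2(\delta)+\delta\log d .
\]
Let $\delta\to0$ and then vary $\zeta_0$; by Lemma~\ref{lem:approx}, $h_\mu(R)\le h^*_\mu$.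

\emph{General case.} Write $\mu=a\mu_a+(1-a)\mu_c$. If $a=1$, then $h_\mu(R)=0\le h_\mu^*$; if $a=0$, the first case applies. Let $0<a<1$. Then $h_\mu(R)=(1-a)h_{\mu_c}(R)=(1-a)h^*_{\mu_c}$ by Lemma~\ref{lem:atoms} and the first case. For fixed partitions, $\mu\mapsto H_\mu(\zeta|R^{-1}\xi)$ is concave: for each $U\in\xi$ the conditional measure $\mu(\cdot|R^{-1}U)$ is the mixture of the conditional measures of $\mu_a$ and $\mu_c$ with weights $a\mu_a(R^{-1}U)/\mu(R^{-1}U)$ and $(1-a)\mu_c(R^{-1}U)/\mu(R^{-1}U)$, and $\theta$ is concave. Hence $H_\mu(\zeta|R^{-1}\xi)\ge(1-a)H_{\mu_c}(\zeta|R^{-1}\xi)$. Taking infima over $\xi$ we get $H_\mu(\zeta|R^{-1}\mathcal B)\ge(1-a)H_{\mu_c}(\zeta|R^{-1}\mathcal B)$, and so $h^*_\mu\ge(1-a)h^*_{\mu_c}=h_\mu(R)$.\qed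

\section{The case of equality}\label{sec:equality}

With the Rokhlin formula available, the Gibbs inequality can be applied on the fibers themselves instead of on the pieces of $\mathcal U_m$. The loss is then explicit, and small loss forces the conditional weights on the fibers to be close to the degree weights. For a partition $\zeta$ and $F\in\zeta$ let
\[
g_F=E_\mu(\chi_F|R^{-1}\mathcal B),\qquad q_F=\tfrac1d\,(R_*\chi_F)\circ R .
\]
The first is the true conditional probability of $F$ given $R(x)$, the second the one predicted by the degrees. Write $\zeta(x)$ for the atom of $\zeta$ containing $x$, and $\mathrm{KL}_\zeta(x)=\sum_Fg_F(x)\log(g_F(x)/q_F(x))$, with the convention of (E3).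

\begin{lemma}\label{lem:fiber}
For every invariant $\mu$ and every partition $\zeta$, the function $\mathrm{KL}_\zeta$ is well defined and nonnegative almost everywhere, and
\begin{equation}\label{eq:fiber}
H_\mu(\zeta|R^{-1}\mathcal B)+\int\mathrm{KL}_\zeta\,d\mu=\int\log\frac1{q_{\zeta(x)}(x)}\,d\mu(x)\le I(\mu).
\end{equation}
\end{lemma}

\begin{proof}
The functions $q_F$ are $R^{-1}\mathcal B$-measurable, since $R_*\chi_F$ is Borel. They take values in $\{0,\frac1d,\dots,1\}$, and $\sum_Fq_F=\frac1d(R_*1)\circ R=1$. For $x\in F$ the point $x$ itself is counted in $q_F(x)$, so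
\begin{equation}\label{eq:qlower}
q_{\zeta(x)}(x)=\frac1d\sum_{z\in\zeta(x),\ R(z)=R(x)}\deg_R(z)\ \ge\ \frac{\deg_R(x)}d>0 .
\end{equation}
Thus $Z=\{q_F=0\}$ is an element of $R^{-1}\mathcal B$ disjoint from $F$. So $\int_Zg_F\,d\mu=\mu(F\cap Z)=0$, and $g_F=0$ almost everywhere on $\{q_F=0\}$. Therefore (E3) applies to $(g_F(x))_F$ and $(q_F(x))_F$ for almost every $x$. This gives $\mathrm{KL}_\zeta\ge0$ and
\[
\sum_F\theta(g_F)+\mathrm{KL}_\zeta=\sum_Fg_F\log\frac1{q_F},
\]
where terms with $q_F=0$ are omitted. Integrate. On $\{q_F>0\}$ the function $\log(1/q_F)$ is $R^{-1}\mathcal B$-measurable and bounded by $\log d$, so $\int_{\{q_F>0\}} g_F\log(1/q_F)\,d\mu=\int_F\log(1/q_F)\,d\mu$, as $F\subset\{q_F>0\}$. This is the equality in \eqref{eq:fiber}; the inequality is \eqref{eq:qlower}.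
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
\emph{If.} Let $R^*\mu=d\mu$. For Borel sets $G,H$, the identity $R_*(\chi_G\cdot\chi_H\circ R)=\chi_H\,R_*\chi_G$ and invariance give
\[
\mu(G\cap R^{-1}H)=\tfrac1d\int R_*(\chi_G\cdot\chi_H\circ R)\,d\mu=\tfrac1d\int\chi_H\,R_*\chi_G\,d\mu=\int_{R^{-1}H}\tfrac1d\,(R_*\chi_G)\circ R\,d\mu .
\]
So $E_\mu(\chi_G|R^{-1}\mathcal B)=\frac1d(R_*\chi_G)\circ R$. That is, for every partition $\zeta$ we have $g_F=q_F$ almost everywhere for all $F\in\zeta$, and $\mathrm{KL}_\zeta=0$ almost everywhere. Let $\delta>0$ and take $\zeta,Y$ from Lemma~\ref{lem:separate}. If $R(x)\in Y$, then $x$ is the only preimage of $R(x)$ in $\zeta(x)$, and equality holds in \eqref{eq:qlower}. As $\mu(R^{-1}Y)\ge1-\delta$, Lemmas~\ref{lem:inf} and~\ref{lem:fiber} give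
\[
h_\mu(R)\ge H_\mu(\zeta|R^{-1}\mathcal B)=\int\log\frac1{q_{\zeta(x)}(x)}\,d\mu(x)\ge\int_{R^{-1}Y}\log\frac d{\deg_R}\,d\mu\ge I(\mu)-\delta\log d .
\]
Let $\delta\to0$; with Theorem~\ref{thm:upper}, $h_\mu(R)=I(\mu)$. For $\mu=\rho_R$, which satisfies \eqref{eq:balanced}, this reproves \eqref{eq:star}. It also gives the statement about the maximum.

\emph{Only if.} Let $h_\mu(R)=I(\mu)$, let $G$ be a Borel set and $\eta>0$. By Theorem~\ref{thm:rokhlin} there is a partition $\zeta$ with $H_\mu(\zeta|R^{-1}\mathcal B)\ge I(\mu)-\eta$. By Lemma~\ref{lem:inf} we may refine it so that $G$ is a union of atoms. Then $\int\mathrm{KL}_\zeta\,d\mu\le\eta$ by Lemma~\ref{lem:fiber}. Now $\int g_F\,d\mu=\mu(F)$, and $\int q_F\,d\mu=\frac1d\int R_*\chi_F\,d\mu=\frac1d(R^*\mu)(F)$ by invariance. The inequalities of Pinsker and Cauchy--Schwarz yield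
\[
\Big|\mu(G)-\tfrac1d(R^*\mu)(G)\Big|=\Big|\sum_{F\subset G}\int(g_F-q_F)\,d\mu\Big|\le\int\sum_F|g_F-q_F|\,d\mu\le\int\sqrt{2\,\mathrm{KL}_\zeta}\,d\mu\le\sqrt{2\eta}.
\]
Since $\eta$ is arbitrary, $\mu(G)=\frac1d(R^*\mu)(G)$ for every Borel set $G$.
\end{proof}

\begin{remark}[Uniqueness]
If equality holds in Theorem~\ref{thm:upper} for $\mu$, and $\mu$-almost every point has infinite backward orbit, then $\mu=\rho_R$. Indeed $R^*\mu=d\mu$ gives $\int\varphi\,d\mu=\int d^{-n}(R_*)^n\varphi\,d\mu$ for continuous $\varphi$ and all $n$. The integrands are bounded by $\sup|\varphi|$ and converge to $\int\varphi\,d\rho_R$ almost everywhere by \eqref{eq:equidist}. Exceptional points must be excluded: if $R$ is a polynomial, then $\deg_R(\infty)=d$, and $\delta_\infty$ also gives equality.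
\end{remark}

\begin{thebibliography}{9}

\bibitem{BR10}
M.~Baker and R.~Rumely,
\emph{Potential Theory and Dynamics on the Berkovich Projective Line},
AMS, 2010.

\bibitem{FRL07}
C.~Favre and J.~Rivera-Letelier,
\emph{Th\'eorie ergodique des fractions rationnelles sur un corps ultram\'etrique},
arXiv:0709.0092, 2007.

\bibitem{FRL10}
C.~Favre and J.~Rivera-Letelier,
\emph{Th\'eorie ergodique des fractions rationnelles sur un corps ultram\'etrique},
Proc. LMS, 2010.

\end{thebibliography}

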